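\title{Isotropic singular distributions satisfying H\"ormander's condition}

\begin{abstract}
We prove that every closed symplectic manifold of dimension $n=2m\ge 4$ carries finitely many smooth vector fields that span an isotropic subspace at every point, span a subspace of one fixed dimension $A$ at almost every point, and generate the whole tangent space by iterated Lie brackets. This proves a conjecture posed by Mangoubi. Every $A$ with $\min(4,m)\le A\le m$ occurs, and $2\le A\le m$ is necessary. The proof has two parts. A non-flatness condition on an isotropic family of vector fields is necessary for H\"ormander's condition, and it is sufficient after an arbitrarily small fiberwise symplectic perturbation. Families with this property are then built from the positive eigenspaces of complex symmetric matrices. Only the nondegeneracy of the symplectic form is used. In dimension six we find a Chern class obstruction to $A=2$.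
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(M,\omega)$ be a closed symplectic manifold: $M$ is compact without boundary, of dimension $n=2m$, and $\omega$ is a closed nondegenerate $2$-form. All objects are smooth, that is, $C^\infty$.

\begin{definition}\label{def:basic}
Let $X_1,\dots,X_N$ be finitely many vector fields on $M$ and put $\mathcal L_x=\operatorname{span}(X_1(x),\dots,X_N(x))$. The number $\dim\mathcal L_x$ is the \emph{rank at $x$}.
\begin{enumerate}
\item The family is a \emph{singular distribution of rank $A$} if $\dim\mathcal L_x=A$ for almost every $x\in M$. The set of $x$ with $\dim\mathcal L_x\ne A$ is the \emph{singular set}.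
\item The family is \emph{isotropic} if $\omega_x$ vanishes on $\mathcal L_x$ for every $x$, that is, if $\omega(X_i,X_j)\equiv0$ for all $i,j$. An isotropic family with no assumption on its rank is called an \emph{isotropic system}.
\item The family satisfies \emph{H\"ormander's condition} if there is $r\in\mathbb N$ such that the iterated Lie brackets of the $X_k$ of length at most $r$ span $T_xM$ for every $x\in M$. The fields $X_k$ themselves are the brackets of length $1$.
\end{enumerate}
\end{definition}

The last two conditions pull in opposite directions. Isotropy confines the fields to at most half of the tangent directions, since an isotropic subspace has dimension at most $m$. H\"ormander's condition asks that the missing directions be recovered: the commutator of the time-$t$ flows of $X$ and $Y$ moves a point $x$ by $t^2[X,Y](x)+O(t^3)$, so brackets are directions that one reaches by following the fields alternately. The following conjecture is posed in \cite{Mangoubi}.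

\medskip
\noindent\textbf{Conjecture.} \emph{Every closed symplectic manifold of dimension $n\ge4$ carries an isotropic singular distribution that satisfies H\"ormander's condition.}
\medskip

We prove it.

\subsection{Two examples in dimension four}

The first example shows that the two conditions are compatible; the second shows why singular points must be allowed.

\begin{example}\label{ex:torus}
Let $M=(\mathbb R/2\pi\mathbb Z)^4$ with $\omega=dx_1\wedge dy_1+dx_2\wedge dy_2$, and write $t=x_1$. If $U=\partial_{x_1}+u(t)$ and $V=v(t)$, where $u$ and $v$ are combinations of $\partial_{y_1},\partial_{x_2},\partial_{y_2}$ with coefficients depending only on $t$, then $[U,V]=v'(t)$, because $Ut=1$ and $Vt=0$. Take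
\[
U=\partial_{x_1}-\sin t\,\partial_{x_2}+\cos t\,\partial_{y_2},\qquad V=\partial_{y_1}+\cos t\,\partial_{x_2}+\sin t\,\partial_{y_2}.
\]
Then $\omega(U,V)=1-\sin^2t-\cos^2t=0$. The brackets $[U,V]=-\sin t\,\partial_{x_2}+\cos t\,\partial_{y_2}$ and $[U,[U,V]]=-\cos t\,\partial_{x_2}-\sin t\,\partial_{y_2}$ span the $(x_2,y_2)$-plane, and $U$ and $V$ supply $\partial_{x_1}$ and $\partial_{y_1}$. So $\{U,V\}$ has all the required properties, with $A=2$ and empty singular set.
\end{example}

\begin{example}\label{ex:cp2}
Let $M=\mathbb{CP}^2$ with its K\"ahler form $\omega(u,v)=\langle Ju,v\rangle$, and suppose that an isotropic family has the same rank $A$ at every point. If $A\le 1$, then locally all fields are multiples of one field, and so are all brackets. If $A=2$, then $J\mathcal L\perp\mathcal L$ by isotropy, so $TM=\mathcal L\oplus J\mathcal L$, and $u+Jv\mapsto u-Jv$ ($u,v\in\mathcal L$) is an isomorphism of $TM$ with its conjugate bundle. This forces $c_1=-c_1$, whereas $c_1(\mathbb{CP}^2)$ is three times a generator of $H^2(\mathbb{CP}^2;\mathbb Z)=\mathbb Z$. So on $\mathbb{CP}^2$ the singular set cannot be empty.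
\end{example}

Since the rank may drop on a null set, one expects topological obstructions of this kind to disappear, and so one guesses that the conjecture is true. The obvious construction fails, however. Cut $M$ into cells, choose good fields inside each cell, and multiply them by functions that vanish on the walls. Then all fields vanish on the walls, and so do all brackets. At every point some field must be nonzero, and if the Euler characteristic $\chi(M)$ is nonzero, no single field can serve everywhere. Different fields have to take over from one another while staying $\omega$-orthogonal where they overlap. Moreover, a second direction must stay visible at every point, at least in the Taylor expansion of the fields. Condition (NF) below makes this precise, and it turns out to be the only requirement.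

\subsection{Results}

Definition~\ref{def:basic} makes sense for any nondegenerate $2$-form, and we never use $d\omega=0$. \emph{From now on $M$ is a closed manifold of dimension $n=2m\ge4$ and $\omega$ is a nondegenerate $2$-form on $M$.}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For each integer $A$ with $\min(4,m)\le A\le m$ there is on $(M,\omega)$ an isotropic singular distribution of rank $A$ that satisfies H\"ormander's condition. In particular $A=m=n/2$ is possible, and the conjecture holds.
\item[(b)] If the Euler characteristic of every component of $M$ vanishes, then every $A$ with $2\le A\le m$ occurs.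
\item[(c)] Conversely, the rank $A$ of an isotropic singular distribution that satisfies H\"ormander's condition obeys $2\le A\le m$.
\end{enumerate}
\end{theorem}

The proof of (c) does not use $n\ge 4$. For $n=2$ it would require $2\le A\le 1$, so on surfaces the statement of the conjecture fails.

A smooth function or section of a vector bundle is \emph{flat} at $x_0$ if all its derivatives at $x_0$, including its value, vanish in a chart and a local frame. A family $\{X_k\}$ satisfies condition \emph{(NF)} if
\begin{quote}
for each $x_0\in M$ there are $i,j$ such that $X_i(x_0)\ne0$ and $X_i\wedge X_j$ is not flat at $x_0$.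
\end{quote}
Let $\mathrm{Sp}(TM)$ be the bundle whose fiber at $x$ is the group of linear automorphisms of $T_xM$ that preserve $\omega_x$. If $g$ is a section of $\mathrm{Sp}(TM)$ and $\{X_k\}$ is an isotropic system, then $\{gX_k\}$ is an isotropic system with the same rank at each point. These are the deformations that cost nothing on the isotropic side, and the next theorem says that they suffice on the side of the brackets.

\begin{theorem}\label{thm:pert}
Let $\{X_k\}$ be an isotropic system on $(M,\omega)$.
\begin{enumerate}
\item[(i)] If it satisfies H\"ormander's condition, then it satisfies \emph{(NF)}.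
\item[(ii)] If it satisfies \emph{(NF)}, then there are sections $g$ of $\mathrm{Sp}(TM)$, arbitrarily $C^\infty$-close to the identity, such that $\{gX_k\}$ satisfies H\"ormander's condition.
\end{enumerate}
\end{theorem}

The lower bound $\min(4,m)$ in Theorem~\ref{thm:main}(a) cannot always be replaced by $2$. The following complement is not needed for the conjecture. In it, $c_i(M)$ are the Chern classes of the complex vector bundle $(TM,J)$.

\begin{proposition}\label{prop:six}
Let $m=3$ and let $J$ be an $\omega$-compatible almost complex structure. If there is an isotropic singular distribution of rank $A=2$ that satisfies H\"ormander's condition, then $c_3(M)=c_1(M)\,e$ for some $e\in H^4(M;\mathbb Q)$. So for connected $M$, the rank $A=2$ is impossible if $c_1(M)=0$ in $H^2(M;\mathbb Q)$ and $\chi(M)\ne0$, as for the quintic threefold.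
\end{proposition}

We leave open which $A\in\{2,3\}$ occur when $m\ge4$ and $\chi(M)\neq0$, and exactly when $A=2$ occurs for $m=3$.

Theorem~\ref{thm:pert} is proved in Sections~\ref{sec:prelim} and~\ref{sec:pert}. It reduces the conjecture to a problem without brackets: find an isotropic system with (NF). Away from the zeros of a generic vector field $X$ we take $X$ and a generic field $Y$ that is $\omega$-orthogonal to it. The real work is to continue this pair across the zeros of $X$, which is done in Section~\ref{sec:local}. Section~\ref{sec:global} assembles the pieces, and Section~\ref{sec:six} proves Proposition~\ref{prop:six}.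

\section{Flatness, linear algebra, and the necessity of (NF)}\label{sec:prelim}

\subsection{Flatness and orders}

By the chain and product rules, flatness at $x_0$ does not depend on the chart or the frame. We use the following facts.
\begin{enumerate}
\item[(F1)] If $h$ is flat at $x_0$, then so is the image of $h$ under any smooth bundle map or differential operator with smooth coefficients. If $c$ is a smooth function with $c(x_0)\neq0$, then $h$ is flat at $x_0$ if and only if $ch$ is.
\item[(F2)] A nonzero polynomial map is not flat at any point.
\item[(F3)] If $h$ vanishes on an open set whose closure contains $x_0$, then $h$ is flat at $x_0$, because the derivatives of $h$ are continuous.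
\end{enumerate}
For a smooth vector-valued function $h(t)$ near $t=0$, we write $[t^j]h$ for its $j$-th Taylor coefficient at $0$, with $[t^j]h=0$ for $j<0$. The \emph{order} of $h$ is the least $j$ with $[t^j]h\ne0$, and $\infty$ if there is none. The order does not change when $h$ is multiplied by a smooth invertible matrix function, so it makes sense for sections of a vector bundle along a curve. If $h$ has order $\mu<\infty$, then $h=t^\mu h^0$ with $h^0$ smooth and $h^0(0)\neq0$, by Taylor's formula with integral remainder. The standard flat function is
\[
\varphi(t)=e^{-1/t}\quad(t>0),\qquad \varphi(t)=0\quad(t\le0).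
\]

\begin{proof}[Proof of Theorem~\ref{thm:pert}(i)]
Fix $x_0$. If all $X_k$ vanish at $x_0$, then all brackets vanish at $x_0$. So $X_i(x_0)\ne0$ for some $i$. Suppose that $X_i\wedge X_j$ is flat at $x_0$ for every $j$. Complete $X_i$ to a local frame $X_i,E_2,\dots,E_n$ and write $X_j=h_jX_i+\sum_l c_{jl}E_l$. The components of $X_i\wedge X_j$ in this frame are the $c_{jl}$, so they are flat at $x_0$. Hence every $X_j$ has the form $hX_i+F$ with $F$ flat at $x_0$. Fields of this form are closed under brackets:
\[
[hX_i+F,h'X_i+F']=(hX_ih'-h'X_ih)X_i+[hX_i,F']+[F,h'X_i]+[F,F'],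
\]
and the last three terms are flat by (F1). So all brackets at $x_0$ lie in the line $\mathbb RX_i(x_0)\neq T_{x_0}M$, contrary to H\"ormander's condition.
\end{proof}

\subsection{Symplectic linear algebra}

Let $(T,\omega)$ be a symplectic vector space of dimension $2m$. For a subspace $W$ let $W^\omega=\{v:\omega(w,v)=0\text{ for all }w\in W\}$. Then $\dim W^\omega=2m-\dim W$ and $(W^\omega)^\omega=W$. The subspace $W$ is isotropic if and only if $W\subset W^\omega$, which gives $\dim W\le m$; it is \emph{Lagrangian} if it is isotropic of dimension $m$. For $u\neq0$ we write $u^\omega=(\mathbb Ru)^\omega$, a hyperplane that contains $u$. The Lie algebra $\mathfrak{sp}(T)$ of $\mathrm{Sp}(T)$ consists of the $B$ with $\omega(Bv,w)+\omega(v,Bw)=0$, that is, with $\omega(Bv,w)$ symmetric in $v,w$. All infinitesimal deformations in Section~\ref{sec:pert} come from one formula.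

\begin{lemma}\label{lem:B}
Let $p,v,w\in T$ with $\omega(p,v)=1$. Put $q=w-\frac12\omega(w,v)p$ and define $B:T\to T$ by $Bz=\omega(p,z)q+\omega(q,z)p$. Then $B\in\mathfrak{sp}(T)$ and $Bv=w$. If $p,w\in u^\omega$ for some vector $u$, then $Bu=0$.
\end{lemma}

\begin{proof}
The form $\omega(Bz,z')=\omega(p,z)\omega(q,z')+\omega(q,z)\omega(p,z')$ is symmetric. Since $\omega(q,v)=\frac12\omega(w,v)$, we get $Bv=q+\frac12\omega(w,v)p=w$. If $p,w\in u^\omega$, then $q\in u^\omega$, and both terms of $Bu$ vanish.
\end{proof}

In particular $\mathfrak{sp}(T)v=T$ for every $v\ne0$, since a vector $p$ with $\omega(p,v)=1$ exists.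

An almost complex structure $J$ on $M$ is \emph{$\omega$-compatible} if $\omega(u,v)=\langle Ju,v\rangle$ for a $J$-invariant Riemannian metric $\langle\cdot,\cdot\rangle$. Such $J$ exist for every nondegenerate $2$-form: one applies the polar decomposition fiberwise to the skew endomorphism that represents $\omega$ in an auxiliary metric. Then $\langle u,v\rangle+i\omega(u,v)$ is a Hermitian metric on $(TM,J)$, and the Gram--Schmidt process gives local \emph{unitary frames}, in which
\begin{equation}\label{eq:unitary}
T_xM=\mathbb C^m,\qquad J=i,\qquad \langle u,v\rangle=\operatorname{Re}u^*v,\qquad\omega(u,v)=\operatorname{Im}u^*v,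
\end{equation}
where $u^*=\bar u^T$. In such a frame $\omega$ has constant coefficients, so $\mathrm{Sp}(TM)$ and the bundle $\mathfrak{sp}(TM)$ of Lie algebras are locally trivial.

\section{The perturbation theorem}\label{sec:pert}

\subsection{Brackets along one orbit}

We obtain all of $T_xM$ from two fields $U,V$ with $U(x)\ne0$ and from the brackets $\operatorname{ad}_U^jV=[U,[U,\dots,[U,V]]]$ alone. These brackets are convenient because they see only one curve. Let $\Phi_t$ be the flow of $U$ and $\gamma(t)=\Phi_t(x)$. Since $\frac{d}{dt}\Phi_t^*V=\Phi_t^*[U,V]$, the vector $(\operatorname{ad}^j_UV)(x)$ is the $j$-th derivative at $t=0$ of $d\Phi_t(x)^{-1}V(\gamma(t))\in T_xM$. For a covector $\alpha\in T_x^*M$ let $\alpha(t)=\alpha\circ d\Phi_t(x)^{-1}\in T^*_{\gamma(t)}M$ be its transport along the orbit. Then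
\begin{equation}\label{eq:taylor}
\tfrac1{j!}\,\alpha\big((\operatorname{ad}_U^jV)(x)\big)=[t^j]\;\alpha(t)\big(V(\gamma(t))\big).
\end{equation}
So the vectors $(\operatorname{ad}_U^jV)(x)$, $0\le j\le R$, span $T_xM$ if and only if for every $\alpha\ne0$ the function $c(t)=\alpha(t)(V(\gamma(t)))$ has order at most $R$. The following computation contains the whole mechanism.

\begin{example}\label{ex:model}
On $\mathbb R^4$, with $\omega$ and $t=x_1$ as in Example~\ref{ex:torus}, let $U=\partial_{x_1}+b(t)\partial_{y_2}$ with $b(0)=0$. The hyperplane $U^\omega$ is the kernel of $\beta=\iota_U\omega=dy_1-b\,dx_2$. For an integer $\mu\ge0$ and functions $v_1,v_2$ put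
\[
V=t^\mu\big(v_1(t)(\partial_{x_2}+b(t)\partial_{y_1})+v_2(t)\partial_{y_2}\big),
\]
so that $\beta(V)=0$ and $\operatorname{ad}_U^jV=\frac{d^j}{dt^j}V$. At the origin the direction $\partial_{x_1}$ is supplied by $U$, and for $\alpha=\alpha_1dy_1+\alpha_2dx_2+\alpha_3dy_2$ we have
\[
c(t)=t^\mu\big(v_1(t)(\alpha_2+\alpha_1b(t))+\alpha_3v_2(t)\big).
\]
With $b=t^\nu$, $\nu\ge1$, $v_1=1$ and $v_2=t^{\nu+1}$ we get $c=t^\mu(\alpha_2+\alpha_1t^\nu+\alpha_3t^{\nu+1})$, of order at most $\mu+\nu+1$ for all $\alpha\neq0$, so the brackets span at the origin.

Now fix $U$, $\mu$, $\alpha$ and vary $v_1,v_2$. If $(\alpha_2,\alpha_3)\ne0$, then adding $\varepsilon t^k$ to $v_1$ or to $v_2$ changes $c$ at order exactly $k+\mu$, so the coefficients $[t^j]c$ with $j\ge\mu$ move independently. If $\alpha=dy_1$, the value of $\beta$ at the origin, then $c=t^\mu v_1b$, and the coefficients move independently only for $j\ge\mu+\nu$, where $\nu$ is the order of $b$. Two degenerations destroy all freedom. If $t^\mu$ is replaced by the flat factor $\varphi(t^2)$, then $c$ is flat for every $\alpha$. If $b\equiv0$, then $c\equiv0$ for $\alpha=dy_1$;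 indeed $U$ and $V$ are then tangent to the hypersurfaces $y_1=\mathrm{const}$, and so are all brackets.
\end{example}

This suggests three steps. First, bound the order $\mu$ to which $V$ is proportional to $U$ along the orbit. Condition (NF) alone does not give this: for $X=\partial_{x_1}$ and $Y=x_2^d\partial_{y_2}$ the bivector $X\wedge Y$ is nowhere flat, but it vanishes identically along the orbits in $\{x_2=0\}$. Nor can one hope to make all orbits transverse to the zero set of $X\wedge Y$: a field close to $\partial_{x_1}$ is tangent to a round sphere somewhere, because its normal component changes sign. A uniform bound on the order of contact is what one can achieve. Second, bound the order $\nu$ to which the hyperplane $U^\omega$ is preserved by the flow of $U$. Third, count: the pairs $(x,\alpha)$ with $|\alpha|=1$ form a manifold of dimension $2n-1$, and once $\mu+\nu$ is bounded, the vanishing of $[t^j]c$ for $\mu+\nu\le j\le R$ imposes at least $2n$ independent conditions if $R$ is large. Each step describes a bad set of large codimension in a space of jets of $g$, and a generic $g$ avoids it.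

\subsection{Jets and avoidance}

Two local sections of $\mathrm{Sp}(TM)$ have the same \emph{$R$-jet} at $x$ if their Taylor polynomials of degree $R$ at $x$ agree in a chart and a frame. The $R$-jets $\xi=j_x^Rg$ form a fiber bundle $\mathcal J\to M$ with finite-dimensional fibers. Every jet near $j^R_xg$ in the fiber over $x$ is $j_x^R(g\exp B)$ for a local section $B$ of $\mathfrak{sp}(TM)$, and $j^R_xB\mapsto j_x^R(g\exp B)$ is a chart of the fiber. So the \emph{vertical} tangent vectors at $j^R_xg$, those tangent to the fiber, are the vectors $\frac{d}{d\varepsilon}\big|_0\,j^R_x(g\exp\varepsilon B)$, and they correspond bijectively to the $R$-jets of $B$ at $x$.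

\begin{lemma}\label{lem:avoid}
Fix $R$. There are sections $B_1,\dots,B_L$ of $\mathfrak{sp}(TM)$ and $s_0>0$ such that the sections $g_s=\exp(\sum_is_iB_i)$, $s\in\mathbb R^L$, have the following property. If $\pi:P\to M$ is a smooth fiber bundle and $Q\subset\mathcal J\times_MP$ is an embedded, not necessarily closed, submanifold of codimension greater than $\dim P$, then for almost every $s$ with $|s|<s_0$ we have $(j^R_{\pi(y)}g_s,y)\notin Q$ for all $y\in P$.
\end{lemma}

\begin{proof}
In a chart with a frame of $\mathfrak{sp}(TM)$, the products of frame elements with monomials of degree at most $R$ have $R$-jets that span all $R$-jets of sections at every point. Multiply them by a bump function that equals $1$ on a smaller open set, and cover the compact manifold $M$ by finitely many such sets. This gives $B_1,\dots,B_L$ whose $R$-jets span at every $x\in M$. The derivative in $s$ of $(s,x)\mapsto j^R_xg_s$ takes values in the vertical tangent space of $\mathcal J$ and is onto at $s=0$. Surjectivity is an open condition in $(s,x)$, so by compactness of $M$ it persists for $|s|<s_0$.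

Consider $F(s,y)=(j^R_{\pi(y)}g_s,y)$ on $\{|s|<s_0\}\times P$. Its composition with the projection to $P$ is the submersion $(s,y)\mapsto y$, and its $s$-derivative is onto the tangent spaces of the fibers of $\mathcal J\times_MP\to P$. So $F$ is a submersion, and $F^{-1}(Q)$ is a submanifold of dimension $L+\dim P-\operatorname{codim}Q<L$. Its projection to $\mathbb R^L$ is the smooth image of a manifold of dimension less than $L$ and therefore has measure zero. For $s$ outside this projection, $F(s,\cdot)$ misses $Q$.
\end{proof}

We use the lemma with $P=M$ and with $P=S^*M$, the bundle of unit covectors for some Riemannian metric, of dimension $2n-1$. The submanifolds $Q$ arise as follows. For smooth functions $h_1,\dots,h_l$ on a manifold, the \emph{regular zero set} is the set of points at which all $h_j$ vanish and the differentials $dh_j$ are linearly independent. It is an embedded submanifold of codimension $l$, being a regular level set in the open set where the differentials are independent. A common zero of the $h_j$ is regular as soon as there are $l$ tangent vectors on which the $dh_j$ form a triangular matrix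 with nonzero diagonal.

\subsection{Setup}

Let $\{X_k\}$ be an isotropic system with (NF). Fix $x_0\in M$, choose $i,j$ as in (NF), and write $X=X_i$, $Y=X_j$. In a chart around $x_0$, some component $\psi$ of $X\wedge Y$ is not flat at $x_0$. Let $P_d$ be its lowest nonzero homogeneous Taylor polynomial at $x_0$, of degree $d$, and choose a constant vector $v\in\mathbb R^n$ with $P_d(v)\neq0$. Then $\partial_v^d\psi(x_0)=d!\,P_d(v)\ne0$. So on a neighborhood $N$ of $x_0$ inside the chart,
\begin{equation}\label{eq:N}
X\ne0\qquad\text{and}\qquad\partial_v^d\psi\neq0\qquad\text{at every point of }N.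
\end{equation}
Finitely many such $N$ cover $M$. Let $D\ge1$ bound all the degrees $d$ that occur; this bound is what makes the length $r$ uniform. Put
\[
K=D(n+1),\qquad R=K+2n+2,
\]
and let $\mathcal J$ be the bundle of $R$-jets. Fix one $N$ with its data $X,Y,\psi,v,d$.

For $\xi=j^R_xg\in\mathcal J|_N$ choose a representative $g$ and put $U=gX$ and $V=gY$, with $\Phi_t$ and $\gamma$ as above. Let $\gamma(t)=x+\sum_{k\ge1}\gamma_kt^k$ be the Taylor expansion in the chart. From $\dot\gamma=U(\gamma)$ we get $k\gamma_k=[t^{k-1}]U(\gamma(t))$. By induction, $\gamma_k$ is a polynomial in the derivatives of $U$ at $x$ of order at most $k-1$, so for $k\le R+1$ it is a smooth function of $\xi$. Also $\gamma_1=U(x)\neq0$.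

For a function $f$ and a section $B$ of $\mathfrak{sp}(TM)$ near $x$, let $[fB]$ be the vertical vector $\frac{d}{d\varepsilon}\big|_0j^R_x(g\exp(\varepsilon fB))$ at $\xi$, and let $\delta$ denote $\frac d{d\varepsilon}\big|_0$ along the family $g\exp(\varepsilon fB)$. Then
\[
\delta U=f\,gBX,\qquad\delta V=f\,gBY,
\]
and for a smooth function $h$ on $\mathcal J$ the number $\delta h$ is the value of $dh$ on $[fB]$. By Lemma~\ref{lem:B}, for every $w\in T_xM$ there is a $B$ with $(gBX)(x)=w$.

\subsection{Order of contact with the degeneracy locus}

Let $\mathcal Z^1\subset\mathcal J|_N$ be the set of $\xi$ for which $\psi(\gamma(t))$ has order greater than $K$. We first show that the $K$-jet of the orbit can be moved freely.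

\begin{lemma}\label{lem:curve}
For $\xi\in\mathcal J|_N$, $1\le k\le K$ and $w\in\mathbb R^n$ there is a vertical vector at $\xi$ with $\delta\gamma(t)=t^kw+O(t^{K+1})$.
\end{lemma}

\begin{proof}
Let $\ell$ be an affine function with $\ell(x)=0$ and $d\ell(\gamma_1)=1$, so that $\ell(\gamma(t))=t+O(t^2)$. Take $f=\ell^{k-1}$ and $B$ with $(gBX)(x)=kw$. Then $\delta U(\gamma(t))=kwt^{k-1}+O(t^k)$. Differentiating $\dot\gamma=U(\gamma)$ in $\varepsilon$ gives
\[
\tfrac{d}{dt}\delta\gamma=DU(\gamma)\,\delta\gamma+\delta U(\gamma),\qquad\delta\gamma(0)=0 .
\]
If $\delta\gamma=O(t^l)$ with $l\le k-1$, then the right side is $O(t^l)$ and $\delta\gamma=O(t^{l+1})$. So $\delta\gamma=O(t^k)$, the right side is $kwt^{k-1}+O(t^k)$, and $\delta\gamma=t^kw+O(t^{k+1})$.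

The assignment of $\delta\gamma\bmod t^{K+1}$ to a vertical vector is the differential of the map $\xi\mapsto(\gamma_1,\dots,\gamma_K)$, so its image $I$ is a linear subspace of $\bigoplus_{k=1}^Kt^k\mathbb R^n$. For every $k$ and $w$ it contains an element $t^kw+O(t^{k+1})$. By descending induction on $k$, starting from $k=K$, we subtract the higher terms and obtain $t^kw\in I$.
\end{proof}

It does not follow that the conditions $[t^j]\psi(\gamma(t))=0$ are independent. Their variation is $[t^j]\,d\psi_{\gamma(t)}(\delta\gamma)$, and when $d\ge2$ the form $d\psi$ may itself vanish to high order along $\gamma$. The remedy is to look at all the functions $\psi_i=\partial_v^i\psi$, $0\le i\le d$. Along $\gamma$ the first vanishes to high order and the last does not vanish, so at some step the order drops by a large amount, and at that step the conditions are independent.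

\begin{lemma}\label{lem:Z1}
The set $\mathcal Z^1$ is contained in a finite union of submanifolds of $\mathcal J|_N$ of codimension greater than $n$.
\end{lemma}

\begin{proof}
If $d=0$, then $\psi\ne0$ on $N$ and $\mathcal Z^1=\emptyset$. Let $d\ge1$. The functions $h_{i,j}(\xi)=[t^j]\psi_i(\gamma(t))$, $j\le K$, are smooth on $\mathcal J|_N$. For integers $0\le i<d$ and $0\le a<b\le K+1$ with $b-a\ge(K+1)/d$, let $Q_{i,a,b}$ be the regular zero set of the $h_{i,j}$ with $a<j<b$. Its codimension is
\[
b-a-1\ \ge\ \frac{K+1}{D}-1=n+\frac1D>n .
\]
Let $\xi\in\mathcal Z^1$, and let $m_i$ be the minimum of $K+1$ and the order of $\psi_i\circ\gamma$. Then $m_0=K+1$, and $m_d=0$ by \eqref{eq:N}. The $d$ differences $m_i-m_{i+1}$ add up to $K+1$, so one of them is at least $(K+1)/d$. For this $i$ put $b=m_i$ and $a=m_{i+1}$. Then $h_{i,j}(\xi)=0$ for $j<b$, and since $a<b\le K+1$, the function $\psi_{i+1}\circ\gamma$ has order exactly $a$. For $a<j'<b$ take the vertical vector of Lemma~\ref{lem:curve} with $k=j'-a\in[1,K]$ and $w=v$. For $a<j<b$,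
\[
\delta h_{i,j}=[t^j]\big(t^k\,\partial_v\psi_i(\gamma(t))\big)=[t^{\,j-j'+a}]\,\psi_{i+1}(\gamma(t)),
\]
which is zero for $j<j'$ and nonzero for $j=j'$. The matrix is triangular with nonzero diagonal, so $\xi\in Q_{i,a,b}$.
\end{proof}

\subsection{Rotation of the hyperplane $U^\omega$}

Put $\beta=\iota_U\omega$, so that $\ker\beta=U^\omega$, and let $\mathsf L_U$ be the Lie derivative. The hyperplane $U^\omega$ at $\gamma(t)$, carried back to $x$ by the flow, is the kernel of $(\Phi_t^*\beta)_x$, whose $j$-th derivative at $t=0$ is
\[
\beta_j=(\mathsf L_U^j\beta)(x)=(\iota_U\mathsf L^j_U\omega)(x);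
\]
here we used that $\mathsf L_U$ commutes with $\iota_U$. The covector $\beta_j$ depends only on $j^j_xg$ and lies in the annihilator $\operatorname{Ann}U(x)\subset T_x^*M$, of dimension $n-1$, and $\beta_0\ne0$. In Example~\ref{ex:model}, $\beta_j=-b^{(j)}(0)\,dx_2$ for $j\ge1$ at the origin. Let $\mathcal Z^2\subset\mathcal J|_N$ be the set of $\xi$ with $\beta_1,\beta_2,\beta_3\in\mathbb R\beta_0$, where the hyperplane is stationary to third order. Each $\beta_j$ contributes $n-2$ conditions, and three of them are needed to exceed $n$ when $n=4$. This count is where the perturbation theorem uses $n\ge4$; for $n=2$ the conditions are empty and $\mathcal Z^2$ is everything.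

\begin{lemma}\label{lem:Z2}
The set $\mathcal Z^2$ is a submanifold of $\mathcal J|_N$ of codimension $3(n-2)>n$.
\end{lemma}

\begin{proof}
Let $\mathcal E\to\mathcal J|_N$ be the vector bundle of rank $n-2$ with fiber $\operatorname{Ann}U(x)/\mathbb R\beta_0$; the fiber depends only on $x$ and $U(x)$. The set $\mathcal Z^2$ is the zero set of the section $([\beta_1],[\beta_2],[\beta_3])$ of $\mathcal E\oplus\mathcal E\oplus\mathcal E$, and we show that this section is transverse to zero. We claim: for $j\in\{1,2,3\}$ and $\theta\in\operatorname{Ann}U(x)$ there is a variation that fixes $j^{j-1}_xg$ and has $\delta\beta_j=\theta$. Such a variation fixes $U(x)$, hence the fiber of $\mathcal E$, and it fixes $\beta_i$ for $i<j$. So the variations for $j=3$ give all vectors $(0,0,*)$, those for $j=2$ give vectors $(0,[\theta],\cdot)$ and those for $j=1$ give vectors $([\theta],\cdot,\cdot)$ with arbitrary $\theta$. Together they span the fiber, which proves transversality.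

For the claim, take a function $\ell$ with $\ell(x)=0$ and $(U\ell)(x)=1$, let $f=\ell^j/j!$, and choose $B$ such that $W=gBX$ satisfies $\iota_{W}\omega=\theta$ at $x$. Say that a tensor field \emph{vanishes to order $l$} if its $(l-1)$-jet at $x$ is zero; each application of $\mathsf L_U$ lowers this order by at most one. Since $f$ vanishes to order $j$, the variation $[fB]$ fixes $j_x^{j-1}g$, and $\delta U=fW$ vanishes at $x$. As $\mathsf L_U$ and $\iota_U$ are linear in $U$,
\[
\delta\beta_j=\iota_U\sum_{p+q=j-1}\mathsf L_U^p\,\mathsf L_{fW}\,\mathsf L_U^q\,\omega\,\Big|_x .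
\]
For any form $\sigma$ we have $\mathsf L_{fW}\sigma=f\mathsf L_W\sigma+df\wedge\iota_W\sigma$, which vanishes to order $j-1$. So only the term $p=j-1$, $q=0$ survives at $x$. In that term $f\mathsf L_W\omega$ vanishes to order $j$ and contributes nothing, while $df\wedge\iota_W\omega=\frac{\ell^{j-1}}{(j-1)!}\,d\ell\wedge\iota_W\omega$ contributes only when all $j-1$ derivatives fall on $\ell^{j-1}$, which gives $(U\ell)^{j-1}\,d\ell\wedge\theta=d\ell\wedge\theta$ at $x$. Hence $\delta\beta_j=\iota_U(d\ell\wedge\theta)=\theta-\theta(U)\,d\ell=\theta$.
\end{proof}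

\subsection{Spanning}

On $(\mathcal J\times_MS^*M)|_N$ consider the smooth functions
\[
c_j(\xi,\alpha)=\tfrac1{j!}\,\alpha\big((\operatorname{ad}_U^jV)(x)\big),\qquad 0\le j\le R .
\]
For $0\le\kappa\le K+3$ let $Q_\kappa$ be the regular zero set of $c_\kappa,\dots,c_R$. Its codimension is $R-\kappa+1\ge2n$. To test independence we want variations that move $V$ but leave $U$ unchanged, as in Example~\ref{ex:model}; then the flow, the orbit and the transported covector are frozen, and \eqref{eq:taylor} is easy to differentiate. So we look for $B$ with $BX\equiv0$.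

\begin{lemma}\label{lem:span}
Let $\xi\in\mathcal J|_N\setminus(\mathcal Z^1\cup\mathcal Z^2)$. If the vectors $(\operatorname{ad}^j_UV)(x)$, $0\le j\le R$, do not span $T_xM$, then $(\xi,\alpha)\in Q_\kappa$ for some $\alpha\in S_x^*M$ and some $\kappa\le K+3$.
\end{lemma}

\begin{proof}
Choose a unit covector $\alpha$ that annihilates these vectors, so $c_j(\xi,\alpha)=0$ for all $j\le R$.

\emph{The order $\nu$.} The field $V$ must stay in $U^\omega$, so we measure how well $\alpha(t)$ detects vectors of $U^\omega$. Let $\nu$ be the order of $\alpha\wedge(\Phi_t^*\beta)_x$, whose Taylor coefficients are $\alpha\wedge\beta_j/j!$. If $\alpha\notin\mathbb R\beta_0$, then $\nu=0$. If $\alpha\in\mathbb R\beta_0$, then $\nu\le3$ because $\xi\notin\mathcal Z^2$. Transport by $d\Phi_t(x)$ shows that $\alpha(t)\wedge\beta_{\gamma(t)}$ also has order $\nu$. Let $e^1=\beta,e^2,\dots,e^n$ be a coframe along $\gamma$ with dual frame $e_1,\dots,e_n$, and write $\alpha(t)=\sum\alpha_l(t)e^l$. Then $\alpha(t)\wedge\beta=\sum_{l\ge2}\alpha_l(t)\,e^l\wedge e^1$, so $\alpha_l$ has order $\nu$ for some $l\ge2$. The vector $e_l(t)$ lies in $\ker\beta=U^\omega$,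 so $w(t)=g^{-1}e_l(t)$ lies in $X^\omega$, and
\[
\alpha(t)\big(g\,w(t)\big)=t^\nu(c+O(t)),\qquad c\neq0 .
\]

\emph{The order $\mu$.} Since $\xi\notin\mathcal Z^1$, the bivector $X\wedge Y$ has order $\mu\le K$ along $\gamma$. Expanding $Y$ in a frame along $\gamma$ whose first vector is $X$, we get $Y=h(t)X+t^\mu Y^0(t)$ with $h,Y^0$ smooth and $Y^0(0)\notin\mathbb RX(x)$. Here isotropy enters: $0=\omega(X,Y)=t^\mu\omega(X,Y^0)$, so $Y^0(t)\in X^\omega$ for $t\ne0$ and, by continuity, for $t=0$. (Every $B\in\mathfrak{sp}$ with $BX=0$ maps into $X^\omega$, and we shall see that on $Y^0$ it can take every value there.) For small $t$ we have $Y^0(t)\notin\mathbb RX=(X^\omega)^\omega$, so the linear form $\omega(\cdot,Y^0(t))$ is nonzero on $X^\omega$, and there is a smooth $p(t)\in X^\omega$ with $\omega(p,Y^0)=1$.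

\emph{The variation.} Put $q=w-\frac12\omega(w,Y^0)p\in X^\omega$. Since $\dot\gamma(0)\ne0$, there are coordinates near $x$ in which $\gamma(t)=(t,0,\dots,0)$. Extend $p$ and $q$ to sections of the vector bundle $X^\omega$ near $x$ by letting their coefficients in a frame depend only on the first coordinate. Put $Bz=\omega(p,z)q+\omega(q,z)p$. As in Lemma~\ref{lem:B}, $B$ is a section of $\mathfrak{sp}(TM)$ with $BX\equiv0$ near $x$ and $BY^0=w$ along $\gamma$. For $k\ge0$ let $f$ be the $k$-th power of the first coordinate, and consider $[fB]$ with $\alpha$ fixed. Since $g\exp(\varepsilon fB)X=gX$, the objects $U,\Phi_t,\gamma,\alpha(t)$ do not vary, and $\delta V(\gamma(t))=t^kgB(hX+t^\mu Y^0)=t^{k+\mu}gw(t)$. By \eqref{eq:taylor},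
\[
\delta c_j=[t^j]\;t^{k+\mu}\,\alpha(t)(gw(t))=[t^{\,j-k-\mu-\nu}]\,(c+O(t)).
\]
Put $\kappa=\mu+\nu\le K+3$ and $k=j'-\kappa$ for $\kappa\le j'\le R$. The matrix indexed by $\kappa\le j,j'\le R$ has entries $[t^{j-j'}](c+O(t))$; it is triangular with diagonal entries $c\neq0$. So $(\xi,\alpha)\in Q_\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pert}(ii)]
Apply Lemma~\ref{lem:avoid} with $P=M$ to the submanifolds of Lemmas~\ref{lem:Z1} and~\ref{lem:Z2}, of codimension greater than $n$, and with $P=S^*M$ to the $Q_\kappa$, of codimension at least $2n>2n-1$, for all sets $N$ of the finite cover. Only finitely many null sets of parameters are excluded. For $s$ outside them and $x\in N$, the jet $\xi=j^R_xg_s$ lies outside $\mathcal Z^1\cup\mathcal Z^2$, and $(\xi,\alpha)\notin Q_\kappa$ for all $\alpha$ and $\kappa$. By Lemma~\ref{lem:span}, the brackets of length at most $R+1$ of $\{g_sX_k\}$ span $T_xM$. Such $s$ exist arbitrarily close to $0$, and $g_s$ tends to the identity in $C^\infty$ as $s\to0$.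
\end{proof}

\section{Filling in a zero of a vector field}\label{sec:local}

Near a nondegenerate zero, a vector field can be identified with the radial map $x\mapsto x$ from a ball in $\mathbb C^m$ to $\mathbb C^m$ (Section~\ref{sec:global}). We must find a field of nonzero isotropic subspaces on the ball that contains $x$ near the boundary, is spanned by smooth fields, and satisfies (NF). The vector $x$ cannot be extended inside without a zero. But only the line $\mathbb Rx$ matters, and the line may grow into a larger isotropic subspace. The idea is to encode the line by the complex symmetric matrix $xx^T$, to deform this matrix in the vector space of all symmetric matrices while avoiding $0$, and to decode every symmetric matrix as an isotropic subspace.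

\subsection{Three tools}

On $\mathbb C^m=\mathbb R^{2m}$ we use the structures \eqref{eq:unitary}; spans, ranks of families of vectors and wedge products are real. For a complex symmetric $m\times m$ matrix $S$ define the real linear map $A_Sv=S\bar v$.

\begin{lemma}\label{lem:takagi}
The map $A_S$ is symmetric for $\langle\cdot,\cdot\rangle$ and anticommutes with $i$, and its spectrum is symmetric about $0$. The sum $L^+(S)$ of its positive eigenspaces is isotropic of real dimension $\operatorname{rank}_{\mathbb C}S$.
\end{lemma}

\begin{proof}
The expression $u^*S\bar v=\bar u^TS\bar v$ is symmetric in $u,v$, and $S\,\overline{iv}=-iS\bar v$. So multiplication by $i$ maps the $\lambda$-eigenspace onto the $(-\lambda)$-eigenspace. The image of $A_S$ is the image of $S$, of real dimension $2\operatorname{rank}_{\mathbb C}S$, so half of this number of eigenvalues is positive. If $u,v$ are eigenvectors with eigenvalues $\lambda,\lambda'>0$, then $iu$ has eigenvalue $-\lambda\ne\lambda'$, so $\omega(u,v)=\langle iu,v\rangle=0$.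
\end{proof}

For $m=1$ we have $L^+(S)=\mathbb R\sqrt S$, because $s^2\bar s=|s|^2s$. For $S=xx^T$ with $x\ne0$ we have $A_Sv=\overline{(x^*v)}\,x$, so
\begin{equation}\label{eq:rankone}
A_Sx=|x|^2x,\qquad A_S(ix)=-|x|^2ix,\qquad A_Sv=0\ \text{ if }x^*v=0,
\end{equation}
and $L^+(xx^T)=\mathbb Rx$. For the identity matrix, $L^+(I)=\mathbb R^m$. When $m=1$, the function $x^2$ winds twice around $0$ on the unit circle, so each extension to the disk has a zero. When $m\ge2$ and $\tau>0$, the matrix $xx^T+\tau I$ is never zero, since $xx^T$ has rank at most one. This is the room that we use.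

The dimension of $L^+(S)$ jumps with $S$, but $L^+(S)$ is the image of $\varphi(A_S)$, which depends smoothly on $S$.

\begin{lemma}\label{lem:calculus}
For $f\in C^\infty(\mathbb R)$ the map $A\mapsto f(A)$ is smooth on the space of real symmetric $N\times N$ matrices.
\end{lemma}

\begin{proof}
On $\{\|A\|<r\}$ we may replace $f$ by a compactly supported function that agrees with it on $[-r,r]$. Diagonalizing $A$ and applying Fourier inversion to each eigenvalue gives $f(A)=\int\hat f(t)e^{2\pi itA}\,dt$, with $\hat f$ rapidly decreasing and $e^{2\pi itA}$ unitary on $\mathbb C^N$. By Duhamel's formula, the $k$-th derivative of $A\mapsto e^{2\pi itA}$ in the symmetric directions $H_1,\dots,H_k$ is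
\[
(2\pi it)^k\sum_{\pi\in S_k}\int_{\Delta_k}e^{2\pi its_0A}H_{\pi(1)}e^{2\pi its_1A}\cdots H_{\pi(k)}e^{2\pi its_kA}\,ds,
\]
where $\Delta_k=\{s_l\ge0,\ \sum s_l=1\}$ has volume $1/k!$. Its norm is at most $(2\pi|t|)^k\prod\|H_l\|$, so one may differentiate under the integral any number of times.
\end{proof}

The third tool extends sections from an open set by zero, however badly they behave at the boundary, without creating new zeros inside.

\begin{lemma}\label{lem:cutoff}
Let $O$ be an open subset of $M$, or a bounded open subset of $\mathbb C^m$, and let $h_1,\dots,h_l$ be smooth sections over $O$ of vector bundles on the ambient space. There is a smooth function $\rho\ge0$ on the ambient space with $\{\rho>0\}=O$ such that all $\rho h_i$, extended by $0$, are smooth.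
\end{lemma}

\begin{proof}
Choose $\eta_j\in C_c^\infty(O)$, $\eta_j\ge0$, $j\ge1$, with $\bigcup_j\{\eta_j>0\}=O$. Each $\eta_jh_i$ extends smoothly by $0$. Choose $\varepsilon_j>0$ with $\varepsilon_j\|\eta_j\|_{C^j}\le2^{-j}$ and $\varepsilon_j\|\eta_jh_i\|_{C^j}\le2^{-j}$ for all $i$. Then $\rho=\sum\varepsilon_j\eta_j$ and $\sum_j\varepsilon_j\eta_jh_i$ converge in every $C^k$, and the second sum is $\rho h_i$ on $O$ and $0$ elsewhere.
\end{proof}

\subsection{The local statement}

Write $x=a+ib\in\mathbb C^m$ with $a,b\in\mathbb R^m$.

\begin{proposition}\label{prop:local}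
Let $m\ge2$. There are finitely many smooth maps $Z_i:\mathbb C^m\to\mathbb C^m$ supported in $\{|x|\le2\}$ and a smooth map $Y_{\mathrm{loc}}:\{1<|x|<3\}\to\mathbb C^m$ with $x^*Y_{\mathrm{loc}}(x)=0$ such that the following holds. Let $L(x)$ be the span of the $Z_i(x)$ if $|x|\le1$, and the span of $x$, $Y_{\mathrm{loc}}(x)$ and the $Z_i(x)$ if $1<|x|<3$.
\begin{enumerate}
\item[(L1)] $L(x)$ is isotropic for all $|x|<3$.
\item[(L2)] For $|x_0|\le1$ there are $i,j$ with $Z_i(x_0)\ne0$ and $Z_i\wedge Z_j$ not flat at $x_0$. For $1<|x_0|<3$ the map $Y_{\mathrm{loc}}$ is not flat at $x_0$.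
\item[(L3)] On an open subset of full measure of $\{|x|<3\}$, the dimension of $L(x)$ is locally constant and at most $\min(4,m)$.
\end{enumerate}
\end{proposition}

In both cases of the proof, $\tau(x)=\varphi(1-|x|^2)$, which is positive for $|x|<1$ and zero for $|x|\ge1$, and $\varepsilon_1,\dots,\varepsilon_{2m}$ is the standard real basis of $\mathbb C^m$. For a smooth family $S(x)$, the smooth fields $W_k=\varphi(A_S)\varepsilon_k$ span $L^+(S)$.

\subsection{The case $m\ge3$}

With $S=xx^T+\tau C$ and $C$ of rank at least $3$, the rank of $S$ is at least $2$ in the open unit ball, so (NF) holds there. On the unit sphere the extra eigenvalues die and all $W_k\wedge W_l$ are flat by (F3). A non-flat second field has to cross the sphere: it must lie in $L^+(S)$ inside and be orthogonal to $x$ outside. A real vector $Y$ with $x^TY=0$ and $CY=Y$ does both, and the cross product provides one. We take $C$ of rank exactly $3$ to keep the rank of $S$ at most $4$.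

\begin{proof}[Proof of Proposition~\ref{prop:local} for $m\ge3$]
Let $C=\operatorname{diag}(1,1,1,0,\dots,0)$ and $S=xx^T+\tau C$. Let $a',b'\in\mathbb R^3$ consist of the first three components of $a,b$, and put $Y_{\mathrm{loc}}=(a'\times b',0,\dots,0)\in\mathbb R^m$, a nonzero polynomial map defined on all of $\mathbb C^m$. Let $\eta$ be a smooth function supported in $\{|x|\le2\}$ with $\eta=1$ on $\{|x|\le3/2\}$. The $Z_i$ are the maps $\eta W_k$ and $\eta Y_{\mathrm{loc}}$.

(L1) We have $x^TY_{\mathrm{loc}}=(a'+ib')\cdot(a'\times b')=0$. Since $Y_{\mathrm{loc}}$ is real, also $x^*Y_{\mathrm{loc}}=0$, and $A_SY_{\mathrm{loc}}=x(x^TY_{\mathrm{loc}})+\tau CY_{\mathrm{loc}}=\tau Y_{\mathrm{loc}}$. So for $|x|<1$ we have $Y_{\mathrm{loc}}\in L^+(S)$, and $L(x)=L^+(S)$ is isotropic. For $|x|\ge1$ we have $S=xx^T$, and \eqref{eq:rankone} gives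
\begin{equation}\label{eq:Wk}
W_k=c_k\,x,\qquad c_k=\varphi(|x|^2)\,|x|^{-2}\langle x,\varepsilon_k\rangle .
\end{equation}
So $L(x)$ lies in the span of $x$ and $Y_{\mathrm{loc}}$, which is isotropic since $\omega(x,Y_{\mathrm{loc}})=\operatorname{Im}x^*Y_{\mathrm{loc}}=0$.

(L2) If $|x_0|<1$, then $\operatorname{rank}S\ge\operatorname{rank}(\tau C)-1=2$, so two of the $W_k$ are independent at $x_0$. Let $|x_0|=1$ and choose $k$ with $\langle x_0,\varepsilon_k\rangle\neq0$. The function $c_k$ in \eqref{eq:Wk} is smooth near $x_0$ with $c_k(x_0)\ne0$, and $W_k(x_0)\neq0$. The difference $W_k\wedge Y_{\mathrm{loc}}-c_k\,x\wedge Y_{\mathrm{loc}}$ vanishes for $|x|>1$, so it is flat at $x_0$ by (F3). If $W_k\wedge Y_{\mathrm{loc}}$ were flat at $x_0$, then so would be $x\wedge Y_{\mathrm{loc}}$, then its contraction with $\langle x,\cdot\rangle$, which is $|x|^2Y_{\mathrm{loc}}$ because $\langle x,Y_{\mathrm{loc}}\rangle=0$, and then $Y_{\mathrm{loc}}$, by (F1). This contradicts (F2). For $|x_0|>1$ use (F2) directly.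

(L3) For $|x|<1$ we have $\dim L(x)=\operatorname{rank}_{\mathbb C}S$. If $m=3$, then $\det S=\tau^2(\tau+x^Tx)$, since the eigenvalues of the matrix $xx^T$ are $x^Tx,0,0$. As $\operatorname{Im}x^Tx=2a\cdot b$, the rank is $3$ off the closed null set $\{a\cdot b=0\}$. If $m\ge4$ and $(x_4,\dots,x_m)\ne0$, then $S=G\operatorname{diag}(1,\tau,\tau,\tau)G^T$, where the $m\times4$ matrix $G$ has as columns $x$ and the first three unit vectors. These columns are independent, so the rank is $4$. For $1<|x|<3$ the space $L(x)$ is spanned by the orthogonal vectors $x$ and $Y_{\mathrm{loc}}$, so its dimension is $2$ where $a'\times b'\ne0$. The unit sphere is a null set.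
\end{proof}

\subsection{The case $m=2$}

Now there is no cross product, and the rank of $S=xx^T+\tau I$ drops to one inside the ball. Put $q=x^Tx=x_1^2+x_2^2$ and $\zeta=q+\tau$. Then
\[
\det S=\tau\zeta,\qquad \operatorname{Im}\zeta=\operatorname{Im}q=2\,a\cdot b,
\]
and $\zeta$ has zeros in the unit ball: at $x=(is,0)$ it equals $\varphi(1-s^2)-s^2$, which changes sign on $[0,1]$. Near such a zero the smaller nonnegative eigenvalue $\lambda_2$ of $A_S$ is $O(|\zeta|)$ and $W_k\wedge W_l=O(\varphi(\lambda_2))$, so these bivectors are flat. We shall see that the second direction of $L^+(S)$ is $\mathbb R\sqrt\zeta$ times a smooth unit vector. The line $\mathbb R\sqrt\zeta\subset\mathbb C$ makes a half-turn as $\zeta$ goes once around $0$, so a section of this line field has to vanish somewhere on each circle. The natural section $\zeta+|\zeta|$ has imaginary part $\operatorname{Im}\zeta$, which is nowhere flat, but it is not smooth at $\zeta=0$. We therefore bend the line field near $0$ so that it acquires a smooth section with the same imaginary part.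

\begin{lemma}\label{lem:theta}
For every $\delta>0$ there are a smooth function $\Theta:\mathbb C\to\mathbb C$ and a smooth field $\Lambda$ of real lines in $\mathbb C$, defined on $\mathbb C\setminus\{0\}$, such that $\Theta(0)=0$, $\operatorname{Im}\Theta(\zeta)=\operatorname{Im}\zeta$ for all $\zeta$, $\Theta(\zeta)\in\Lambda(\zeta)$ for $\zeta\neq0$, and $\Lambda(\zeta)=\mathbb R\sqrt\zeta$ for $|\zeta|\ge\delta$.
\end{lemma}

\begin{proof}
Let $\sigma:[0,\infty)\to[0,1]$ be smooth with $\sigma=0$ on $[0,\delta/2]$ and $\sigma=1$ on $[\delta,\infty)$. Define $\Theta$ by $\operatorname{Im}\Theta=\operatorname{Im}\zeta$ and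
\[
\operatorname{Re}\Theta=(1-\sigma(|\zeta|))\,\varphi(\operatorname{Re}\zeta)+\sigma(|\zeta|)\,(|\zeta|+\operatorname{Re}\zeta).
\]
It is smooth because $\sigma(|\zeta|)=0$ near $0$, and $\Theta(0)=0$. Off $(-\infty,0]$ we have $\Theta\ne0$: either $\operatorname{Im}\zeta\ne0$, or $\zeta>0$ and $\operatorname{Re}\Theta$ is a convex combination of positive numbers. On $\{\operatorname{Re}\zeta<0\}$ the first term vanishes and $|\zeta|+\operatorname{Re}\zeta=(\operatorname{Im}\zeta)^2/(|\zeta|-\operatorname{Re}\zeta)$, so
\[
\Theta=\operatorname{Im}\zeta\cdot(i+h\operatorname{Im}\zeta),\qquad h=\frac{\sigma(|\zeta|)}{|\zeta|-\operatorname{Re}\zeta},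
\]
with $h$ smooth. Let $\Lambda$ be spanned by $\Theta$ off $(-\infty,0]$ and by $i+h\operatorname{Im}\zeta$ on $\{\operatorname{Re}\zeta<0\}$. These two open sets cover $\mathbb C\setminus\{0\}$, the definitions agree on the overlap, and $\Theta\in\Lambda$. If $|\zeta|\ge\delta$ and $s^2=\zeta$, then $\Theta=\zeta+|\zeta|=s^2+s\bar s=2(\operatorname{Re}s)\,s$. Off the negative axis $\operatorname{Re}s\neq0$, so $\Lambda=\mathbb Rs$; on the negative axis $\Lambda=i\mathbb R=\mathbb Rs$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray!50] (0,0) -- (3,0);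
\draw[gray!50] (0,-2.7) -- (0,2.7);
\draw[gray!60, line width=2pt] (-3,0) -- (0,0);
\draw[gray, dashed] (0,0) circle (0.9);
\draw[gray, dashed] (0,0) circle (2.2);
\foreach \ang in {0,30,...,330}
  \draw[thick] (\ang:2.2) +({\ang/2}:0.3) -- +({\ang/2+180}:0.3);
\foreach \ang/\dir in {0/0,30/58,60/82,90/90,120/90,150/90,180/90,210/90,240/90,270/90,300/98,330/122}
  \draw[thick] (\ang:0.9) +(\dir:0.18) -- +({\dir+180}:0.18);
\fill (0,0) circle (1.3pt);
\end{tikzpicture}
\caption{The line field $\Lambda$ on $\mathbb C\setminus\{0\}$, drawn schematically on two circles. On the outer circle, $|\zeta|\ge\delta$, it is $\mathbb R\sqrt\zeta$. On the inner circle, $|\zeta|\le\delta/2$, it is vertical in the left half-plane and makes its whole half-turn in the right half-plane. The smooth section $\Theta$ of $\Lambda$ vanishes exactly on the thick half-line $(-\infty,0]$.}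
\label{fig:lambda}
\end{figure}

Figure~\ref{fig:lambda} shows $\Lambda$. For $v\in\mathbb C^2$ put $v^\perp=(-\bar v_2,\bar v_1)$. This map is real linear, $v^*v^\perp=0$, $|v^\perp|=|v|$, and $\det[v,v^\perp]=|v|^2$.

\begin{proof}[Proof of Proposition~\ref{prop:local} for $m=2$]
All points are in $\{|x|<3\}$. Let $\pm\lambda_1,\pm\lambda_2$ with $\lambda_1\ge\lambda_2\ge0$ be the eigenvalues of $A_S$. We have $S\ne0$, since $S=xx^T$ for $|x|\ge1$ and $\tau>0$ for $|x|<1$; so $\lambda_1>0$.

\emph{The set where the top eigenvalue is simple.} Let $\Omega=\{\lambda_1>\lambda_2\}$, an open set. Where $\det S=\tau\zeta=0$ we have $\lambda_2=0$, so $\Omega$ contains $\{\zeta=0\}$ and $\{1\le|x|<3\}$. The complement $F=\{|x|<3\}\setminus\Omega$ is relatively closed and contained in the open unit ball, so it is compact, and $\zeta\ne0$ on $F$. Fix $\delta>0$ with $|\zeta|>\delta$ on $F$, and let $\Theta,\Lambda$ be as in Lemma~\ref{lem:theta}.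

On $\Omega$ the eigenvalue $\lambda_1$ is simple, so locally there is a smooth unit eigenvector $p$, unique up to sign. The matrix $G=[p,p^\perp]$ is unitary with determinant $1$. The matrix $S'=G^*S\bar G$ is symmetric, and its first column is $G^*S\bar p=\lambda_1G^*p=(\lambda_1,0)^T$. So $S'=\operatorname{diag}(\lambda_1,z)$, and $S=GS'G^T$ gives $\lambda_1z=\det S=\tau\zeta$ and $A_S(cp^\perp)=z\bar c\,p^\perp$ for $c\in\mathbb C$. Where $\tau\zeta\ne0$, the number $z$ is a positive multiple of $\zeta$, and the case $m=1$ of the decoding gives
\begin{equation}\label{eq:Lplus}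
L^+(S)=\mathbb Rp\oplus\mathbb R\sqrt\zeta\,p^\perp .
\end{equation}

\emph{A Lagrangian bundle $\mathcal H$ over $\{\zeta\ne0\}$.} On $\Omega\cap\{\zeta\neq0\}$ put $\mathcal H=\mathbb Rp\oplus\Lambda(\zeta)p^\perp$. It does not depend on the sign of $p$, and it is isotropic because $p^*p^\perp=0$. On $\{|\zeta|>\delta,\ |x|<1\}$ put $\mathcal H=L^+(S)$; this is the image of the smooth family $\varphi(A_S)$ of constant rank $2$, hence a smooth subbundle. On the overlap the two definitions agree by \eqref{eq:Lplus}. The two open sets cover $\{\zeta\ne0\}$, because a point outside $\Omega$ lies in $F$.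

\emph{The fields.} Let $\Pi$ be the orthogonal projection onto $\mathcal H$. On $\Omega$ the maps $\langle p,\varepsilon_k\rangle p$ and $\langle p,\varepsilon_k\rangle\Theta(\zeta)p^\perp$ are invariant under $p\mapsto-p$, so they are well defined and smooth. By Lemma~\ref{lem:cutoff} there are $\rho_1,\rho_2\ge0$ with $\{\rho_1>0\}=\{|x|<2,\ \zeta\ne0\}$ and $\{\rho_2>0\}=\Omega\cap\{|x|<2\}$ such that
\[
\rho_1\,\Pi\varepsilon_k,\qquad\rho_2\,\langle p,\varepsilon_k\rangle\,p,\qquad\rho_2\,\langle p,\varepsilon_k\rangle\,\Theta(\zeta)\,p^\perp\qquad(k=1,\dots,4),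
\]
extended by $0$, are smooth. These are the $Z_i$. Put $Y_{\mathrm{loc}}=\Theta(q)\,x^\perp$, so that $x^*Y_{\mathrm{loc}}=0$. For $1<|x|<3$ we have $\zeta=q$ and, by \eqref{eq:rankone}, $x=\pm|x|p$ and $x^\perp=\pm|x|p^\perp$.

(L1) Let $\zeta(x)\ne0$. The fields of the first kind lie in $\mathcal H$. The others vanish off $\Omega$ and lie in $\mathbb Rp\oplus\Lambda(\zeta)p^\perp=\mathcal H$ on $\Omega$. For $|x|>1$ also $x\in\mathbb Rp$ and $Y_{\mathrm{loc}}\in\Lambda(\zeta)p^\perp$. So $L(x)\subset\mathcal H$. Let $\zeta(x)=0$. Then $x\in\Omega$, $\rho_1=0$ and $\Theta(\zeta)=0$, so $L(x)\subset\mathbb Rp$.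

(L2) Let $|x_0|\le1$. If $\zeta(x_0)\ne0$, then the $\rho_1\Pi\varepsilon_k$ span the plane $\mathcal H$ at $x_0$. If $\zeta(x_0)=0$, then $x_0\in\Omega$ and $\rho_2(x_0)>0$. Choose $k$ with $\langle p,\varepsilon_k\rangle\ne0$ at $x_0$. Near $x_0$, the fields of the second and third kind with this $k$ are $p$ and $\Theta(\zeta)p^\perp$ times a nonvanishing function. In the real frame $p,ip,p^\perp,ip^\perp$, the coefficient of $p\wedge ip^\perp$ in $p\wedge\Theta(\zeta)p^\perp$ is $\operatorname{Im}\Theta(\zeta)=2a\cdot b$, which is not flat by (F2). For $1<|x_0|<3$ we have $\langle Y_{\mathrm{loc}},ix^\perp\rangle=|x|^2\operatorname{Re}(i\,\overline{\Theta(q)})=|x|^2\operatorname{Im}\Theta(q)=2|x|^2a\cdot b$, which is not flat.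

(L3) The set $\{a\cdot b\ne0,\ |x|\neq2\}$ is open and of full measure. On it $\zeta\ne0$ and $\Theta(q)\ne0$. For $|x|<2$ we get $L(x)=\mathcal H$, and for $|x|>2$ the space $L(x)$ is spanned by the nonzero orthogonal vectors $x$ and $Y_{\mathrm{loc}}$. The dimension is $2$ in both cases.
\end{proof}

\section{The global construction}\label{sec:global}

Fix an $\omega$-compatible $J$ with its metric $\langle\cdot,\cdot\rangle$. Put $A_0=2$ if the Euler characteristic of every component of $M$ vanishes, and $A_0=\min(4,m)$ otherwise.

\begin{proposition}\label{prop:global}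
There is an isotropic system on $(M,\omega)$ that satisfies \emph{(NF)} and whose rank is locally constant and at most $A_0$ on an open set of full measure.
\end{proposition}

\begin{proof}
\emph{The field $X$.} A vector field transverse to the zero section of $TM$ has finitely many zeros, all nondegenerate, since $M$ is compact. Let $X$ be such a field. If the Euler characteristic of every component vanishes, take $X$ without zeros, by the converse of the Poincar\'e--Hopf theorem. Near a zero $z$ choose a unitary frame. Then $X$ becomes a map to $\mathbb C^m$ with $z\mapsto0$, and it is a local diffeomorphism at $z$ by nondegeneracy. After multiplying $X$ by a large constant, disjoint neighborhoods $B_z(3)$ of the zeros, relatively compact in the domains of the frames, are mapped diffeomorphically onto $\{|x|<3\}$. We use $x=X$ as the coordinate on $B_z(3)$, so that $X(x)=x$ in the frame. The coordinate and the frame are unrelated, which does no harm: isotropy and rank are pointwise linear algebra in the frame, and flatness does not depend on frames or coordinates. This is why no normal form for $\omega$ is needed. The maps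 of Proposition~\ref{prop:local} become vector fields, and the $Z_i$ extend by $0$ to $M$. Put $B_z(r)=\{|x|<r\}$ and $M_r=M\setminus\bigcup_z\overline{B_z(r)}$ for $r=1,2$.

\emph{The field $Y$.} On $M_1$ we have $X\ne0$. Let $E\to M_1$ be the orthogonal complement of $X$ and $JX$, of rank $2m-2\ge2$. Then $E\subset X^\omega$, because $\omega(X,v)=\langle JX,v\rangle$, and each $Y_{\mathrm{loc}}$ is a section of $E$, because $x^*Y_{\mathrm{loc}}=0$. We extend the $Y_{\mathrm{loc}}$ to a nowhere flat section of $E$. Take finitely many vector fields on $M$ that span $TM$ at every point, and let $\sigma_1,\dots,\sigma_l$ be their orthogonal projections to $E$; they span $E$ at every point of $M_1$. Let $\rho\ge0$ be smooth on $M$ with $\{\rho>0\}=M_2$, and let $\eta_z$ be smooth, equal to $1$ on $B_z(2)$ and supported in $B_z(5/2)$. For $s\in\mathbb R^l$ put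
\[
Y=\sum_z\eta_zY_{\mathrm{loc}}+\rho\sum_is_i\sigma_i ,
\]
a section of $E$ over $M_1$. On $M_2$ the derivative in $s$ is onto the fiber of $E$, so $(s,x)\mapsto Y(x)$ is a submersion from $\mathbb R^l\times M_2$ to $E$. The preimage of the zero section is a submanifold, and $Y|_{M_2}$ is transverse to zero whenever $s$ is a regular value of the projection of this submanifold to $\mathbb R^l$. By Sard's theorem such $s$ exist; fix one. Then $Y$ is nowhere flat on $M_1$. Indeed, at a point of $M_2$ either $Y\ne0$, or the derivative of $Y$ is onto the nonzero fiber of $E$. At a point $x_0$ with $1<|x_0|\le2$, the difference $Y-Y_{\mathrm{loc}}$ is flat by (F3), as it vanishes for $1<|x|<2$, and $Y_{\mathrm{loc}}$ is not flat by (L2).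

\emph{The system.} By Lemma~\ref{lem:cutoff} there is $\rho_0\ge0$ with $\{\rho_0>0\}=M_1$ such that $\rho_0Y$, extended by $0$, is smooth on $M$. The system consists of $\rho_0X$, $\rho_0Y$ and the fields $Z_i$ of all balls. On $\overline{B_z(1)}$ the first two fields vanish, and for $1<|x|\le2$ we have $Y=Y_{\mathrm{loc}}$ and $\rho_0>0$. So on $\overline{B_z(2)}$ the system spans the space $L(x)$ of Proposition~\ref{prop:local}. On $M_2$ the $Z_i$ vanish and the system spans the span of $X$ and $Y$.

Isotropy follows from (L1) on $\overline{B_z(2)}$ and from $Y\in X^\omega$ on $M_2$. Condition (NF) holds on $\overline{B_z(1)}$ by (L2). On $M_1$ we have $\rho_0X\ne0$, and $\rho_0^2X\wedge Y$ is not flat, because the contraction of $X\wedge Y$ with $\langle X,\cdot\rangle$ is $|X|^2Y$. For the rank, use (L3) on each $B_z(2)$. On $M_2$ the rank is $2$ off the zero set of $Y$, which is a relatively closed submanifold of codimension $2m-2$ and hence a null set. The spheres $|x|=2$ are null sets. If $X$ has no zeros, then $M_2=M$ and the rank is $2$ on an open set of full measure.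
\end{proof}

The rank of this system takes different values in different regions, while Definition~\ref{def:basic} asks for one value $A$ almost everywhere. Here the cell construction from the introduction does work. The new fields vanish on the walls, but adding fields cannot destroy (NF).

\begin{lemma}\label{lem:rank}
Let $A\le m$, and let an isotropic system have locally constant rank at most $A$ on an open set $O$ of full measure. Then one can add finitely many vector fields so that the enlarged system is isotropic and has rank $A$ almost everywhere.
\end{lemma}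

\begin{proof}
We first fill $O$, up to a null set, by countably many disjoint open sets $C_j$ diffeomorphic to open cubes. Cover $M$ by coordinate balls $U_1,\dots,U_r$ with smooth boundaries. The open sets $O_i=O\cap U_i\setminus\bigcup_{i'<i}\overline{U_{i'}}$ are disjoint. If $x\in O$ and $i$ is the least index with $x\in\overline{U_i}$, then $x\in O_i$ or $x\in\partial U_i$, so the $O_i$ fill $O$ up to a null set. Every open subset of $\mathbb R^n$ is, up to a null set, the disjoint union of the interiors of the maximal dyadic cubes of side at most $1$ that it contains. This gives the $C_j$, and $O'=\bigcup_jC_j$ is open and of full measure.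

On the connected set $C_j$ the rank is a constant $k\le A$, so the span $\mathcal L$ of the system is a subbundle. By isotropy $J\mathcal L\perp\mathcal L$, so $(\mathcal L\oplus J\mathcal L)^\perp$ is a complex subbundle of complex rank $m-k\ge A-k$. It is trivial because $C_j$ is contractible, so it has a unitary frame. Let $w_1,\dots,w_{A-k}$ be the first vectors of this frame, and put $w_i=0$ for $A-k<i\le A$. Then $\omega(w_i,w_{i'})$ is the imaginary part of a Hermitian product equal to $0$ or $1$, so it vanishes, and $\omega(u,w_i)=\langle Ju,w_i\rangle=0$ for $u\in\mathcal L$. Thus $w_1,\dots,w_A$ are smooth on $O'$, and together with $\mathcal L$ they span an isotropic subspace of dimension $A$. By Lemma~\ref{lem:cutoff} there is $\rho$ with $\{\rho>0\}=O'$ such that the $\rho w_i$ extend smoothly by $0$. Add these fields. Off $O'$ they vanish, so the system is isotropic everywhere.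
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For (a) and (b) let $A_0\le A\le m$; since $2\le\min(4,m)$, this range contains the ranges in both statements. By Proposition~\ref{prop:global} and Lemma~\ref{lem:rank} there is an isotropic system $\{X_k\}$ with (NF) and with rank $A$ almost everywhere. By Theorem~\ref{thm:pert}(ii), $\{gX_k\}$ satisfies H\"ormander's condition for a suitable section $g$ of $\mathrm{Sp}(TM)$. This system is isotropic and has the same rank as $\{X_k\}$ at each point.

For (c), $A\le m$ because isotropic subspaces have dimension at most $m$. By Theorem~\ref{thm:pert}(i), some $X_i\wedge X_j$ is not flat at some point, so it is not identically zero. Hence the rank is at least $2$ on a nonempty open set, which has positive measure, and $A\ge2$.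
\end{proof}

\section{An obstruction in dimension six}\label{sec:six}

For $m=3$ the local model of Section~\ref{sec:local} has rank $3$ inside the unit ball. Proposition~\ref{prop:six} shows that in general this cannot be lowered. The proof reverses the decoding $S\mapsto L^+(S)$: an isotropic system of rank $1$ or $2$ at every point yields a nowhere vanishing symmetric tensor of rank at most $2$. Such a tensor is a product of two vectors, so it defines an unordered pair of complex lines at each point, and this restricts the Chern classes.

\begin{proof}[Proof of Proposition~\ref{prop:six}]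
Let $T=(TM,J)$, a complex vector bundle of rank $3$, and let $\{X_k\}$ be a system as in the statement. Its rank is at most $2$ everywhere, because the set where it exceeds $2$ is open and null. It is at least $1$ everywhere by H\"ormander's condition, which is used only here.

\emph{From the system to a symmetric tensor.} Let $G=\sum_k\langle X_k,\cdot\rangle X_k$, a symmetric positive semidefinite endomorphism of $TM$ with image $\mathcal L$ and kernel $\mathcal L^\perp$. Put $H=G+JGJ$. It is symmetric because $J$ is skew, and $HJ=GJ-JG=-JH$. By isotropy $J\mathcal L\subset\mathcal L^\perp=\ker G$. So $H=G$ on $\mathcal L$, which $H$ maps isomorphically onto itself. Since $H$ anticommutes with $J$, it maps $J\mathcal L$ onto itself as well, and it vanishes on the $J$-invariant space $(\mathcal L\oplus J\mathcal L)^\perp\subset\ker G$. Thus $H$ has real rank $2\dim\mathcal L_x$. In a unitary frame the antilinear map $H$ is $v\mapsto S\bar v$ for a unique complex matrix $S$. Symmetry of $H$ says that $\operatorname{Re}\bar u^TS\bar v$ is symmetric in $u,v$; replacing $u$ by $iu$ gives the same for the imaginary part, so $S^T=S$.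 If coordinates change by $v=G_0v'$ with $G_0$ unitary, then $S=G_0S'G_0^T$, which is the transformation rule of $\operatorname{Sym}^2_{\mathbb C}T$. So $S$ is a nowhere zero section of $\operatorname{Sym}^2_{\mathbb C}T$ of complex rank $\dim\mathcal L_x\in\{1,2\}$.

\emph{From the tensor to a pair of lines.} View an element of $\operatorname{Sym}^2T_x$ as a quadratic form on $T_x^*$. A form of rank $1$ is $y_1^2$ and a form of rank $2$ is $y_1^2+y_2^2=(y_1+iy_2)(y_1-iy_2)$ in suitable coordinates, and a product of two linear forms has rank at most $2$. So the nonzero tensors of rank at most $2$ are exactly the products $z\odot w$ with $z,w\in T_x\setminus0$, and by unique factorization of polynomials the unordered pair $\{[z],[w]\}$ is unique. Let $P(T)$ be the bundle of complex lines in $T$, let $\widetilde{\mathcal Q}=P(T)\times_MP(T)$, and let $\pi:\widetilde{\mathcal Q}\to\mathcal Q$ be the quotient by the exchange of factors. The map $\{[z],[w]\}\mapsto[z\odot w]$ is a continuous injection of the compact space $\mathcal Q$ into $P(\operatorname{Sym}^2T)$, hence a homeomorphism onto the set of lines of tensors of rank at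 most $2$. So $S$ defines a continuous section $\sigma:M\to\mathcal Q$. Let $\mathcal T\to\mathcal Q$ be the restriction of the tautological line bundle of $P(\operatorname{Sym}^2T)$. Then $S$ trivializes $\sigma^*\mathcal T$, and $\pi^*\mathcal T$, with fiber $\mathbb C\,z\odot w$, is the tensor product of the tautological bundles $\mathcal O(-1)$ of the two factors.

\emph{Cohomology.} For a finite group acting smoothly on a compact manifold, the transfer shows that the quotient map induces an isomorphism from the rational cohomology of the quotient onto the invariant classes. So $\pi^*$ is injective with image the symmetric classes. Let $a,b\in H^2(\widetilde{\mathcal Q};\mathbb Q)$ be the classes $c_1(\mathcal O(1))$ of the two factors, and define $\epsilon_1,\epsilon_2\in H^*(\mathcal Q;\mathbb Q)$ by $\pi^*\epsilon_1=a+b$ and $\pi^*\epsilon_2=ab$. Since $\pi^*c_1(\mathcal T)=-(a+b)$, we have $c_1(\mathcal T)=-\epsilon_1$, and therefore $\sigma^*\epsilon_1=0$. Put $e=\sigma^*\epsilon_2\in H^4(M;\mathbb Q)$.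

On $P(T)$ the inclusion of $\mathcal O(-1)$ in the pullback of $T$ is a nowhere zero section of $T\otimes\mathcal O(1)$, so the top Chern class of this bundle vanishes: $a^3+c_1a^2+c_2a+c_3=0$, and likewise for $b$. Add the two relations and use $a^2+b^2=(a+b)^2-2ab$ and $a^3+b^3=(a+b)^3-3ab(a+b)$. By the injectivity of $\pi^*$,
\[
\epsilon_1^3-3\epsilon_1\epsilon_2+c_1(\epsilon_1^2-2\epsilon_2)+c_2\epsilon_1+2c_3=0\qquad\text{in }H^6(\mathcal Q;\mathbb Q),
\]
where the $c_i$ are pulled back from $M$. As $\sigma$ is a section, $\sigma^*$ returns these classes to $c_i(M)$, and we obtain $-2c_1e+2c_3=0$, that is, $c_3=c_1e$.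

If $c_1=0$ rationally, then $c_3=0$ rationally. Since $c_3$ is the Euler class of $TM$, this means $\chi(M)=0$ for connected $M$. The quintic threefold in $\mathbb{CP}^4$ is K\"ahler with total Chern class $(1+h)^5/(1+5h)=1+10h^2-40h^3$, where $h$ is the hyperplane class and $h^3[M]=5$. So $c_1=0$ and $\chi=-200$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mangoubi}
Dan Mangoubi, \emph{Spectral Flexibility of Symplectic Manifolds $T^2\times M$}, arXiv:math/0508128 (2005).

\end{thebibliography}
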